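# Rational points near an oscillating graph

## 1. Two segments with equal tubes and unequal counts

Fix $Q=4$ and look at the rational points $(a/q,b/q)$ of the plane that can be written with a common denominator $q\le 4$. How many are there in the square $[0,1)^2$? With least common denominator $1$ there is one. With least common denominator $2$ there are $4-1=3$, with $3$ there are $9-1=8$, and with $4$ there are $16-4=12$. The total is $24$. The set of these points is invariant under integer translations, so its density is $24$ points per unit area.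

Now take the horizontal segment $y=0$, $0\le x\le 1$, and surround it by its tube of radius $\eta=\frac1{40}$, the set of points at distance at most $\eta$ from it. The tube has area $2\eta+\pi\eta^2\approx 0.052$, so the density predicts about $24\cdot 0.052\approx1.25$ points. Let us count. If $(a/q,b/q)$ lies in the tube, then $|b|/q\le\frac1{40}<\frac14\le\frac1q$, so $b=0$. For the same reason $a/q$ cannot be outside $[0,1]$. So the points are $(x,0)$ with
$$x\in\{0,\tfrac14,\tfrac13,\tfrac12,\tfrac23,\tfrac34,1\},$$
and the count is $7$.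

Move the segment to height $\frac38$. The tube has the same area. The rationals with denominator at most $4$ nearest to $\frac38$ are $\frac13$, at distance $\frac1{24}$, and then $\frac14$ and $\frac12$, at distance $\frac18$. Since $\frac1{40}<\frac1{24}$, the count is $0$. So the area predicts $1.25$, and two tubes of the same area contain $7$ points and none.

This is not an accident of small numbers. Let $\zeta$ be the Riemann zeta function, $\mu$ the Möbius function and $\varphi$ the Euler function. If $r(m)$ is the number of points of $[0,1)^2$ with least common denominator exactly $m$, then $\sum_{m\mid q}r(m)=q^2$, so $r(q)=\sum_{d\mid q}\mu(d)(q/d)^2$ and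
$$\sum_{q\le Q}r(q)=\sum_{d\le Q}\mu(d)\sum_{m\le Q/d}m^2=\frac{Q^3}3\sum_{d\le Q}\frac{\mu(d)}{d^3}+O\Big(Q^2\sum_{d\le Q}\frac1{d^2}\Big)\sim\kappa Q^3,\qquad\kappa:=\frac1{3\zeta(3)} .$$
The tube of radius $\delta/Q$ about the segment at height $0$ has area about $2\delta/Q$, so the prediction is about $2\kappa\delta Q^2$. The argument above, with $\delta<1$, shows that the true count is $1+\sum_{q\le Q}\varphi(q)$, which does not depend on $\delta$ and is of exact order $Q^2$. If $\delta\to0$ as $Q\to\infty$, however slowly, then the count is infinitely larger than the prediction.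

The segment is flat, so a whole segment of the tube lies along one row of rational points. Suppose now that the graph oscillates so strongly, everywhere and at all scales, that its tube of radius $\eta$ has area of order $\eta^\gamma$ with $\gamma<1$, which is much larger than $\eta$. Does the area now give the right count, and for how thin a tube?

## 2. Tube area, oscillation and the two theorems

Throughout, $I$ is a bounded interval with nonempty interior and $f:I\to\mathbb R$ is continuous.

**Definition (tube and count).** For $\eta>0$ let $\mathfrak T_f(\eta)$ be the set of points of $\mathbb R^2$ at distance at most $\eta$ from the graph of $f$, and $\mathcal A_f(\eta)$ its area. For an integer $Q\ge1$ and real $\delta=\delta(Q)>0$, let $\mathcal N_f(\delta,Q)$ be the number of rational points $(a/q,b/q)$ with $a,b\in\mathbb Z$, $1\le q\le Q$, that lie in $\mathfrak T_f(\delta/Q)$. Points are counted, not triples $(a,b,q)$.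

**Definition (local Hölder exponent, monofractal).** For $x\in I$, $\eta>0$ put $\omega_f(x,\eta)=\sup_{y\in I,\,0<|x-y|\le\eta}|f(x)-f(y)|$ and
$$h_f(x)=\liminf_{\eta\to0^+}\frac{\log\omega_f(x,\eta)}{\log\eta},$$
with $h_f(x)=\infty$ if $f$ is constant near $x$. The function $f$ is *monofractal with Hölder exponent $\gamma$* if $h_f(x)=\gamma$ for every $x\in I$.

**Definition (uniformly oscillating).** Let $\mathfrak D(I)$ be the collection of intervals obtained from $I$ by repeated bisection, $I$ included. For $J\in\mathfrak D(I)$ and $k\ge1$ let $J_k^{(1)},\dots,J_k^{(2^k)}$ be the partition of $J$ into $2^k$ subintervals of equal length (up to boundary points), and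
$$S_f(J,k)=\frac1{2^k}\sum_{j=1}^{2^k}\sup_{x,y\in J_k^{(j)}}|f(x)-f(y)| .$$
The function $f$ is *uniformly oscillating with exponent $\gamma\in(0,1]$* if for every $J\in\mathfrak D(I)$ we have $S_f(J,k)\asymp(|J|/2^k)^\gamma$ as $k\to\infty$, where the implicit constants may depend on $f$ and $J$ but not on $k$.

*Example.* Let $f(x)=|x|^{1/2}$ on $I=[-1,1]$. At $0$ we have $\omega_f(0,\eta)=\eta^{1/2}$ for $\eta\le1$, so $h_f(0)=\frac12$. At $x\ne0$ the function is differentiable with nonzero derivative, so $\omega_f(x,\eta)\asymp\eta$ and $h_f(x)=1$. Hence $f$ is not monofractal. On the other hand, for $k\ge1$ the function is monotone on each $J_k^{(j)}$, so the suprema add up to the total variation of $f$ on $J$, and $S_f(J,k)=2^{-k}\operatorname{Var}_J(f)$. So $f$ is uniformly oscillating with exponent $1$: the average does not see the single rough point. A function with both properties and $\gamma<1$ is the series $W$ of Section 8.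

Uniform oscillation controls the tube area. Its definition with $J=I$ is all that this needs.

**Lemma 1.** If $f$ is continuous and uniformly oscillating with exponent $\gamma$, then $\mathcal A_f(\eta)\asymp\eta^\gamma$ as $\eta\to0^+$.

*Proof.* For small $\eta$ choose $k$ with $\ell:=|I|2^{-k}\le\eta<2\ell$, and let $o_j$ be the oscillation ($\sup-\inf$) of $f$ on $I_k^{(j)}$; it is finite for large $k$, since $S_f(I,k)$ is. The part of the graph over $I_k^{(j)}$ lies in a rectangle of sides $\ell$ and $o_j$, so its tube has area at most $(\ell+2\eta)(o_j+2\eta)\le5\ell(o_j+4\ell)$. Summing over $j$ and using $2^k\ell=|I|$,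
$$\mathcal A_f(\eta)\le5|I|\,S_f(I,k)+20|I|\ell\ll\ell^\gamma\le\eta^\gamma .$$
Conversely, if $x,x'\in I_k^{(j)}$, then $|x-x'|\le\ell\le\eta$, so $(x,f(x'))\in\mathfrak T_f(\eta)$. As $x'$ varies these ordinates fill an interval of length $o_j$. Hence $\mathcal A_f(\eta)\ge\sum_j\ell o_j=|I|\,S_f(I,k)\gg\ell^\gamma\gg\eta^\gamma$. $\square$

The following conjecture is the subject of these notes. It is taken from Faustin Adiceam, Volodymyr Pavlenkov and Evgeniy Zorin, "Rational Points and Brownian Motion", arXiv:2608.21632 (2026).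

**Conjecture (Oscillation Principle).** Let $f:I\to\mathbb R$ be continuous and uniformly oscillating with exponent $\gamma\in(0,1)$, and monofractal with Hölder exponent $\gamma$. Then there is an exponent $\alpha>0$ such that
$$\mathcal N_f(\delta,Q)\asymp\Big(\frac\delta Q\Big)^\gamma Q^3\qquad\text{whenever}\qquad\delta\gg Q^{-\alpha}.$$
The implicit constants may depend on $f$ and $I$ but not on $\delta$ or $Q$, and the statement is restricted to $\delta=\delta(Q)$ with $\delta(Q)/Q\to0$ as $Q\to\infty$.

The conjecture is true. Only the tube area matters, an asymptotic formula holds, and the best exponent is known exactly. Put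
$$\alpha^*(\gamma)=\min\Big\{1,\frac{1-\gamma}\gamma\Big\},\qquad
\psi(Q)=\begin{cases}Q^{-1}&\gamma<1/2,\\(\log Q)^2/Q&\gamma=1/2,\\Q^{-(1-\gamma)/\gamma}&\gamma>1/2.\end{cases}$$

**Theorem 1.** Let $\gamma\in(0,1)$ and let $f:I\to\mathbb R$ be continuous with
$$c_1\rho^\gamma\le\mathcal A_f(\rho)\le c_2\rho^\gamma\qquad(0<\rho\le\eta_0)\tag{H}$$
for some $c_1,c_2,\eta_0>0$. For every $\theta>0$ there are $t_0,Q_0,\eta_1>0$, depending on $f,\theta$, such that
$$\Big|\frac{\mathcal N_f(\delta,Q)}{\kappa\,Q^3\mathcal A_f(\delta/Q)}-1\Big|\le\theta\qquad\text{for all }Q\ge Q_0,\ t_0\psi(Q)\le\delta\le\eta_1Q .$$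

**Corollary (the conjecture).** Let $f$ be continuous and uniformly oscillating with exponent $\gamma\in(0,1)$, let $0<\alpha<\alpha^*(\gamma)$, $c>0$, and let $\delta(Q)\ge cQ^{-\alpha}$, $\delta(Q)/Q\to0$. Then $\mathcal N_f(\delta,Q)\asymp(\delta/Q)^\gamma Q^3$ for all large $Q$; in fact $\mathcal N_f(\delta,Q)\sim\kappa Q^3\mathcal A_f(\delta/Q)$.

*Proof from Theorem 1.* Lemma 1 gives (H). Since $\alpha<\alpha^*(\gamma)$, we have $\delta/\psi(Q)\to\infty$; for $\gamma=\frac12$ this reads $cQ^{1-\alpha}/(\log Q)^2\to\infty$. So for each $\theta$ the conditions of Theorem 1 hold for all large $Q$, which is the asymptotic formula. With (H) it gives the order of magnitude. $\square$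

**Theorem 2 (optimality).** For every $\gamma\in(0,1)$ there is an $f$ satisfying all hypotheses of the conjecture (continuous, uniformly oscillating with exponent $\gamma$, monofractal with exponent $\gamma$) for which its conclusion fails for every $\alpha>\alpha^*(\gamma)$.

At the critical order, Theorem 1 gives the estimate for $\delta\ge t_0\psi(Q)$ with $t_0$ large; nothing is claimed for $\delta\asymp Q^{-\alpha^*}$ with arbitrary implied constants. Sections 3 to 7 prove Theorem 1, and Sections 8 to 10 prove Theorem 2.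

## 3. Columns of the tube, and why one denominator is not enough

Assume (H). Write $\eta=\delta/Q$, $T_\rho=\mathfrak T_f(\rho)$, $A(\rho)=\mathcal A_f(\rho)$. The natural plan is to count the points over each abscissa $a/q$ separately, so we cut the tube into columns.

**Step 1: $f$ is bounded.** This makes $T_\rho$ a compact set and keeps all sums finite. If $f$ were unbounded, the intermediate value theorem would give a $y_0$ and a sign such that the graph contains points with ordinates $y_0\pm3\eta_0i$ for infinitely many integers $i\ge0$. The discs of radius $\eta_0$ about them are disjoint and lie in $T_{\eta_0}$, so $A(\eta_0)=\infty$, against (H). Put $\Omega=\sup f-\inf f$.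

**Step 2: four facts about columns.** These let us count integers in a column, bound the column by oscillations of $f$, and compare neighboring columns. Let
$$\operatorname{osc}_\rho(x)=\sup f-\inf f\ \text{ over }[x-\rho,x+\rho]\cap I\quad(0\text{ if this is empty}),$$
$$T_{\rho,x}=\{y:(x,y)\in T_\rho\},\qquad v_\rho(x)=|T_{\rho,x}|,\qquad H(\rho)=\int_{\mathbb R}\operatorname{osc}_\rho .$$
Then $A(\rho)=\int_{\mathbb R}v_\rho$. The function $\operatorname{osc}_\rho$ is measurable: the set where $\sup_{[x-\rho,x+\rho]\cap I}f>c$ is a union of nondegenerate intervals, hence Borel, and likewise for the infimum.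

(a) *$T_{\rho,x}$ is an interval, possibly empty.* First replace "distance at most $\rho$" by "distance less than $\rho$". The section at $x$ is then the projection to the $y$-axis of
$$\{(x',y):x'\in I,\ |x'-x|<\rho,\ |y-f(x')|<\sqrt{\rho^2-(x-x')^2}\}.$$
This set is connected: it contains a piece of graph over an interval, and each vertical fiber is an interval meeting that piece. So the section is an interval. Finally, $T_{\rho,x}$ is the intersection of these nested intervals for radii $\rho'\downarrow\rho$.

(b) *$v_\rho\ge\operatorname{osc}_\rho$.* If $x'\in I$ and $|x-x'|\le\rho$, then $(x,f(x'))\in T_\rho$. So $T_{\rho,x}$ contains $f([x-\rho,x+\rho]\cap I)$, an interval of length $\operatorname{osc}_\rho(x)$. Hence $H(\rho)\le A(\rho)\le c_2\rho^\gamma$ for $\rho\le\eta_0$. Also $H(\rho)\le\Omega(|I|+2\rho)$. So for every $R>0$ there is $C_{f,R}$ with $H(\rho)\le C_{f,R}\,\rho^\gamma$ for $0<\rho\le R$.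

(c) *$v_\rho(x)\le\operatorname{osc}_{2\rho}(x)+4\rho$, and $v_\rho(x)=0$ if $\operatorname{dist}(x,I)>\rho$.* Let $\rho<\rho'\le2\rho$. Every $y\in T_{\rho,x}$ is within $\rho'$ of some $f(x')$ with $|x-x'|\le\rho'$, so $v_\rho(x)\le\operatorname{osc}_{\rho'}(x)+2\rho'$. The second claim is clear.

(d) *If $|x-y|\le\varepsilon\rho$ with $0<\varepsilon<1$, then $T_{(1-\varepsilon)\rho,x}\subset T_{\rho,y}\subset T_{(1+\varepsilon)\rho,x}$.* This is the triangle inequality.

For the rest of the proof of Theorem 1 let $0<\varepsilon\le\frac12$ and $\eta\le\min(1,\eta_0/2)$. Constants $C$ may depend on $f$ and $\gamma$ and may change from line to line; further dependence is shown by indices.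

**Step 3: reduction to a sum of column lengths.** This removes the variable $b$. A rational point has a unique representation $(a/q,b/q)$ with $\gcd(a,b,q)=1$, and its $q$ is the least possible. So $\mathcal N_f$ counts triples with $q\le Q$, $\gcd(a,b,q)=1$ and $(a/q,b/q)\in T_\eta$. Fix $(a,q)$ and let $g=\gcd(a,q)$. Then $b$ runs over the integers coprime to $g$ in the set $q\,T_{\eta,a/q}$, which by (a) is an interval, of length $q\,v_\eta(a/q)$. An interval of length $\ell$ contains $\ell/d+O(1)$ multiples of $d$. So if the column is nonempty, the number of $b$ is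
$$\sum_{d\mid g}\mu(d)\Big(\frac{q\,v_\eta(a/q)}d+O(1)\Big)=q\,v_\eta(a/q)\frac{\varphi(g)}g+O(2^{\omega(g)}),$$
where $\omega(g)$ is the number of primes dividing $g$. If the column is empty, both the count and the main term are $0$. Since $2^{\omega(g)}\le\sum_{d\mid g}1$ and $\eta\le1$, the total error is at most a constant times
$$\sum_{q\le Q}\sum_{d\mid q}\#\{a:d\mid a,\ \operatorname{dist}(a/q,I)\le\eta\}\le\sum_{q\le Q}\sum_{d\mid q}(|I|+3)\frac qd\le CQ^2 .$$
The last inequality holds because $\sum_{q\le Q}\sum_{d\mid q}\frac qd=\sum_{d\le Q}\sum_{e\le Q/d}e\le\sum_{d}(Q/d)^2\le2Q^2$. Therefore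
$$\mathcal N_f(\delta,Q)=\sum_{q\le Q}\ \sum_{a\in\mathbb Z}q\,\frac{\varphi(g)}g\,v_\eta\Big(\frac aq\Big)+O_f(Q^2),\qquad g=\gcd(a,q).\tag{1}$$

The error $Q^2$ is harmless against the expected $Q^3\eta^\gamma$ as soon as $Q\eta^\gamma=(\delta Q^{(1-\gamma)/\gamma})^\gamma$ is large. This is where the exponent $\frac{1-\gamma}\gamma$ comes from.

The tempting next move is to fix $q$ and to treat $\frac1q\sum_av_\eta(a/q)$ as a Riemann sum for $\int v_\eta=A(\eta)$. Here is the point where it stops. The only comparison of nearby columns that we have is (d), and it reaches a distance $\varepsilon\eta=\varepsilon\delta/Q$. The sample points $a/q$ are $\frac1q\ge\frac1Q$ apart. The intervals of radius $\varepsilon\eta$ about them cover a share of at most $2\varepsilon\eta q\le2\varepsilon\delta$ of the line. For small $\delta$ the samples say nothing about the rest.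

All denominators $q\le Q$ together do better. A unit interval contains about $Q^2$ fractions, up to a constant, so their average spacing is of order $Q^{-2}$, and this is below $\eta$ when $\delta$ is large compared with $\frac1Q$. That is the origin of the exponent $1$. But the spacing is very uneven: there is no fraction with denominator at most $Q$ in $(0,\frac1Q)$, an interval longer than $\eta$ if $\delta<1$. So we need a partition of the line that respects the unevenness.

## 4. Every Farey arc receives its share of the weight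

Let $K\ge1$ be an integer, $Q\ge K$ and $M=\lfloor Q/K\rfloor$, so that $\frac Q{2K}\le M\le\frac QK$. The reduced fractions in $\mathbb R$ with denominator at most $M$ cut $\mathbb R$ into disjoint arcs $\Delta=[\frac pn,\frac{p'}{n'})$ between consecutive ones. Classically, $p'n-pn'=1$, so $|\Delta|=\frac1{nn'}$; moreover $n,n'\le M$ and $n+n'\ge M+1$. The lengths range from about $\frac1{M^2}$ to $\frac1M$. Still, as far as the weight $q$ is concerned, every arc gets its fair share, with a relative error $O(1/K)$ that does not depend on the arc.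

**Lemma 2.** There is an absolute constant $C_0$ such that for each arc $\Delta$, with $g=\gcd(a,q)$,
$$\sum_{q\le Q,\ a/q\in\Delta}q\,\frac{\varphi(g)}g=\kappa Q^3|\Delta|(1+\vartheta),\qquad\sum_{q\le Q,\ a/q\in\Delta}q=\tfrac13Q^3|\Delta|(1+\vartheta'),\qquad|\vartheta|,|\vartheta'|\le\frac{C_0}K .$$

*Proof.* **Step 1: coordinates adapted to the arc.** This turns the sums into lattice point counts in a triangle. For an integer pair $(a,q)$ with $q\ge1$ put $u=p'q-n'a$ and $v=na-pq$. Because $p'n-pn'=1$, we have $(a,q)=u(p,n)+v(p',n')$, and $(a,q)\mapsto(u,v)$ is a unimodular change of coordinates. The condition $\frac pn\le\frac aq<\frac{p'}{n'}$ says exactly $v\ge0$, $u\ge1$; conversely such $u,v$ give $q=un+vn'\ge1$. Unimodularity also gives $\gcd(a,q)=\gcd(u,v)$.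

For example, let $Q=4$, $K=2$, $M=2$ and $\Delta=[\frac01,\frac12)$. Then $(a,q)=(v,u+2v)$, and $u\ge1$, $v\ge0$, $u+2v\le4$ leaves $(0,1),(0,2),(0,3),(0,4),(1,3),(1,4)$, which are indeed all fractions of $[0,\frac12)$ with denominator at most $4$, reduced or not.

**Step 2: counting the triangle.** Let $R(X)=\#\{u\ge1,v\ge0:un+vn'\le X\}$. We claim that for all $X>0$
$$\Big|R(X)-\frac{X^2}{2nn'}\Big|\le2X\Big(\frac1n+\frac1{n'}\Big).$$
Let $X\ge n$. Then $R(X)=\sum_{0\le v\le X/n'}\lfloor\frac{X-vn'}n\rfloor$. Dropping the integer parts costs at most the number of terms, which is at most $\frac X{n'}+1$. The remaining sum is that of a decreasing function with values from $\frac Xn$ to $0$, so it differs from $\int_0^{X/n'}\frac{X-vn'}n\,dv=\frac{X^2}{2nn'}$ by at most $\frac Xn$. Since $1\le\frac Xn$, the claim follows. If $0<X<n$, then $R(X)=0$ and $\frac{X^2}{2nn'}\le\frac X{2n'}$, so the claim holds too.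

**Step 3: inserting the weight $q=un+vn'$.** By partial summation, for all $X>0$,
$$S(X):=\sum_{u\ge1,\,v\ge0,\,un+vn'\le X}(un+vn')=XR(X)-\int_0^XR .$$
The main terms give $\frac{X^3}{2nn'}-\frac{X^3}{6nn'}=\frac{X^3}{3nn'}$, and the errors are at most $(2+1)X^2(\frac1n+\frac1{n'})$. So $S(X)=\frac{X^3}{3nn'}+O\big(X^2(\frac1n+\frac1{n'})\big)$ with constant $3$.

**Step 4: the two sums.** The second sum of the lemma is $S(Q)$. Relative to its main term $\frac{Q^3}{3nn'}$ the error is at most $9\frac{n+n'}Q\le\frac{18M}Q\le\frac{18}K$. For the first sum use $\frac{\varphi(g)}g=\sum_{d\mid g}\frac{\mu(d)}d$ and substitute $u=du_1$, $v=dv_1$: the sum is $\sum_{d\ge1}\frac{\mu(d)}d\cdot d\,S(Q/d)=\sum_{d\ge1}\mu(d)S(Q/d)$. The estimate of Step 3 holds for all $X>0$, so we may sum it over all $d$ and get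
$$\frac{Q^3}{3nn'}\sum_{d\ge1}\frac{\mu(d)}{d^3}+O\Big(Q^2\Big(\frac1n+\frac1{n'}\Big)\sum_{d\ge1}\frac1{d^2}\Big)=\frac{Q^3}{3\zeta(3)nn'}+O\Big(Q^2\Big(\frac1n+\frac1{n'}\Big)\Big)$$
with constant $3\zeta(2)\le5$. The relative error is at most $15\,\zeta(3)\frac{n+n'}Q\le\frac{37}K$. So $C_0=37$ works. $\square$

## 5. Short arcs carry the main term

From now on $K\ge C_0$ and $Q\ge K$. By (1), $\mathcal N_f=\sum_\Delta N_\Delta+O_f(Q^2)$ with
$$N_\Delta=\sum_{q\le Q,\ a/q\in\Delta}q\,\frac{\varphi(g)}g\,v_\eta\Big(\frac aq\Big).$$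

**Step 4: good arcs, $|\Delta|\le\varepsilon\eta$.** On these arcs $v_\eta$ may be replaced by averages of neighboring tubes. By (d), for $x,y\in\Delta$ we have $v_{(1-\varepsilon)\eta}(x)\le v_\eta(y)\le v_{(1+\varepsilon)\eta}(x)$. Averaging over $x\in\Delta$ and using Lemma 2,
$$\Big(1-\frac{C_0}K\Big)\kappa Q^3\int_\Delta v_{(1-\varepsilon)\eta}\le N_\Delta\le\Big(1+\frac{C_0}K\Big)\kappa Q^3\int_\Delta v_{(1+\varepsilon)\eta}.$$

**Step 5: bad arcs, $|\Delta|>\varepsilon\eta$.** Here we only want an upper bound. Lemma 2 gives $0\le N_\Delta\le(1+C_0)Q^3|\Delta|\sup_\Delta v_\eta$. Put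
$$E=\sum_{\Delta\text{ bad}}|\Delta|\sup_\Delta v_\eta .$$
Since $v_{(1-\varepsilon)\eta}\le v_\eta$, also $\sum_{\rm bad}\int_\Delta v_{(1-\varepsilon)\eta}\le E$. Summing over all arcs,
$$\begin{aligned}
\mathcal N_f&\ge\Big(1-\frac{C_0}K\Big)\kappa Q^3\big[A((1-\varepsilon)\eta)-E\big]-CQ^2,\\
\mathcal N_f&\le\Big(1+\frac{C_0}K\Big)\kappa Q^3A((1+\varepsilon)\eta)+(1+C_0)Q^3E+CQ^2 .
\end{aligned}\tag{2}$$

**Step 6: comparing nearby radii.** The next lemma turns $A((1\pm\varepsilon)\eta)$ into $A(\eta)$ with a factor close to $1$; (H) alone would lose a constant.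

**Lemma 3.** For $\lambda\ge1$ and $\rho>0$, $A(\lambda\rho)\le\lambda^2A(\rho)$.

*Proof.* For a finite set $P\subset\mathbb R^2$ let $P_\rho$ be its closed $\rho$-neighborhood and $V_p$ the closed Voronoi cell of $p\in P$, that is, the points for which $p$ is a nearest point of $P$. The cells are convex, contain their $p$, cover the plane, and overlap in null sets, so $|P_\rho|=\sum_p|V_p\cap B(p,\rho)|$. If $x\in V_p\cap B(p,\lambda\rho)$, then $p+\frac1\lambda(x-p)$ lies in $V_p$ by convexity, and in $B(p,\rho)$. So $V_p\cap B(p,\lambda\rho)$ is contained in the image of $V_p\cap B(p,\rho)$ under dilation by $\lambda$ about $p$, whence $|P_{\lambda\rho}|\le\lambda^2|P_\rho|$.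

The closure $\bar\Gamma$ of the graph is compact, and $T_\rho$ is its closed $\rho$-neighborhood. Choose finite $P_m\subset\bar\Gamma$ such that every point of $\bar\Gamma$ is within $\frac1m$ of $P_m$. Then
$$A(\lambda\rho)\le|(P_m)_{\lambda\rho+1/m}|\le\Big(\lambda+\frac1{m\rho}\Big)^2|(P_m)_\rho|\le\Big(\lambda+\frac1{m\rho}\Big)^2A(\rho).$$
Let $m\to\infty$. $\square$

So $A((1+\varepsilon)\eta)\le(1+\varepsilon)^2A(\eta)$ and $A((1-\varepsilon)\eta)\ge(1-\varepsilon)^2A(\eta)$. What remains is to show that $E$ is small compared with $\eta^\gamma$.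

## 6. Long arcs and oscillation at separated points

**Step 7: locating the bad arcs.** They sit at fractions of small denominator. Let $\Delta$ be bad, let $z$ be an endpoint of it with the smaller denominator $n$, and let $n'\ge n$ be the other denominator. Since $n+n'\ge M+1$, we have $n'>\frac M2$, so
$$\varepsilon\eta<|\Delta|=\frac1{nn'}<\frac2{nM},\qquad\text{hence}\qquad n<\frac2{\varepsilon\eta M}\le\frac{4K}{\varepsilon\delta}.$$
Let $N=2^i$ be the power of two with $N\le n<2N$ and put $w=\frac2{NM}$. Then $|\Delta|<w$ and $\eta<w/\varepsilon$, and $w\le\frac2{N^2}$ because $N\le n\le M$. The fractions $z$ belonging to a given $N$ are reduced with denominators in $[N,2N)$, so they are separated by at least $\sigma=\frac1{4N^2}$. Each $z$ belongs to at most two arcs. Finally, an arc with $\sup_\Delta v_\eta>0$ meets the $\eta$-neighborhood of $I$; such arcs are disjoint and have length at most $1$, so they lie within distance $2$ of $I$ and their total length is at most $|I|+4$.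

*What the trivial bound gives.* We have $\sup v_\eta\le\Omega+2\eta\le C$. For given $N$ there are at most $4N^2(|I|+4)+1\le CN^2$ relevant fractions $z$, each with two arcs of length less than $w$, so they contribute at most $CN^2w\le CN/M$. Summing over the powers of two $N\le\frac{4K}{\varepsilon\delta}$ gives $E\le C_{\varepsilon,K}\frac1{\delta Q}$. Compared with $\eta^\gamma=(\delta/Q)^\gamma$, this is negligible only if $\delta^{1+\gamma}Q^{1-\gamma}\to\infty$, so for $\delta\ge cQ^{-\alpha}$ one needs $\alpha<\frac{1-\gamma}{1+\gamma}$, which falls short of $\alpha^*(\gamma)$. The loss is clear: the bound allows the full oscillation $\Omega$ at every one of these fractions, while (H) limits the oscillation on average. The next lemma uses this, because it shows that a well separated set cannot collect more than its share of $H$.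

**Lemma 4.** If distinct points of $Z\subset\mathbb R$ differ by at least $\sigma>0$, and $0<w\le r$, $r\ge\sigma$, then
$$\sum_{z\in Z}\operatorname{osc}_w(z)\le\frac3{2\sigma}H(2r).$$

*Proof.* If $|x-z|\le r$, then $[z-w,z+w]\subset[x-2r,x+2r]$, so $\operatorname{osc}_w(z)\le\operatorname{osc}_{2r}(x)$. Integrating over $x$, $2r\operatorname{osc}_w(z)\le\int_{z-r}^{z+r}\operatorname{osc}_{2r}$. Each $x$ lies in at most $\frac{2r}\sigma+1\le\frac{3r}\sigma$ of the intervals $[z-r,z+r]$. Sum over $z$ and divide by $2r$. $\square$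

**Step 8: bounding $E$.** We apply Lemma 4 for each dyadic $N$. If $y\in\Delta$, then $|y-z|\le|\Delta|<w$, so (c) gives
$$\sup_\Delta v_\eta\le\operatorname{osc}_{2\eta+w}(z)+4\eta\le\operatorname{osc}_{3w/\varepsilon}(z)+4\eta ,$$
because $2\eta+w\le\frac{2w}\varepsilon+w\le\frac{3w}\varepsilon$. Take $r=\frac6{\varepsilon N^2}$. Then $r\ge\frac{3w}\varepsilon$ and $r\ge\sigma$, so Lemma 4 and (b) with $R=\frac{12}\varepsilon$ give
$$\sum_z\operatorname{osc}_{3w/\varepsilon}(z)\le6N^2H\Big(\frac{12}{\varepsilon N^2}\Big)\le C_\varepsilon N^{2-2\gamma}.$$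
The arcs belonging to $N$ therefore contribute at most $2w\,C_\varepsilon N^{2-2\gamma}=\frac4{NM}C_\varepsilon N^{2-2\gamma}\le C_{\varepsilon,K}\frac1QN^{1-2\gamma}$ through the first term. The terms $4\eta$ contribute at most $4\eta(|I|+4)$ altogether. Hence
$$E\le C_{\varepsilon,K}\Big(\frac1Q\,\Phi\Big(\frac{4K}{\varepsilon\delta}\Big)+\eta\Big),\qquad\Phi(B)=\sum_{i\ge0,\ 2^i\le B}2^{i(1-2\gamma)}.\tag{3}$$

## 7. Three ranges of $\gamma$ and the end of Theorem 1

**Step 9: dividing by the main term.** By (2), (3), Lemma 3 and $A(\eta)\ge c_1\eta^\gamma$,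
$$\Big(1-\frac{C_0}K\Big)(1-\varepsilon)^2-C_{\varepsilon,K}\mathcal R\le\frac{\mathcal N_f}{\kappa Q^3A(\eta)}\le\Big(1+\frac{C_0}K\Big)(1+\varepsilon)^2+C_{\varepsilon,K}\mathcal R,\tag{4}$$
$$\mathcal R=\frac{\Phi(4K/\varepsilon\delta)+1}{Q\eta^\gamma}+\eta^{1-\gamma}.$$

**Step 10: $\mathcal R$ is small.** Whether the sum $\Phi$ is dominated by its last term, by all terms equally, or by its first term depends on $\gamma$. Let $t=\delta/\psi(Q)\ge1$ and $Q\ge3$, and recall $Q\eta^\gamma=(\delta Q^{(1-\gamma)/\gamma})^\gamma$.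

If $\gamma<\frac12$, then $\Phi(B)\le CB^{1-2\gamma}$, so
$$\frac{\Phi}{Q\eta^\gamma}\le C_{\varepsilon,K}\,\delta^{2\gamma-1}Q^{-1}\Big(\frac Q\delta\Big)^\gamma=C_{\varepsilon,K}(\delta Q)^{-(1-\gamma)}=C_{\varepsilon,K}\,t^{-(1-\gamma)} .$$
Also, since $\frac{1-\gamma}\gamma>1$, $\frac1{Q\eta^\gamma}\le(\delta Q)^{-\gamma}=t^{-\gamma}$.

If $\gamma=\frac12$, then $\Phi(B)$ is the number of powers of two up to $B$. As $\delta\ge\psi(Q)\ge\frac1Q$, here $B\le\frac{4KQ}\varepsilon$, so $\Phi+1\le C_{\varepsilon,K}\log Q$. Moreover $Q\eta^{1/2}=(Q\delta)^{1/2}=t^{1/2}\log Q$. So the first term of $\mathcal R$ is at most $C_{\varepsilon,K}t^{-1/2}$.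

If $\gamma>\frac12$, then $\Phi\le C$ and $Q\eta^\gamma=t^\gamma$.

In all cases
$$\mathcal R\le C_{\varepsilon,K}\big(t^{-\min(\gamma,1-\gamma)}+\eta^{1-\gamma}\big).$$

**Step 11: choosing the parameters.** The order matters, since $C_{\varepsilon,K}$ depends on $\varepsilon$ and $K$. Given $\theta$, first fix $K$ large and $\varepsilon$ small so that the main factors in (4) lie within $\theta/2$ of $1$. Then choose $t_0\ge1$ large and $\eta_1\le\min(1,\eta_0/2)$ small so that $C_{\varepsilon,K}\mathcal R\le\theta/2$ whenever $t\ge t_0$ and $\eta\le\eta_1$. Take $Q_0=\max(K,3)$. This proves Theorem 1, and with it the Corollary. $\blacksquare$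

*Counting triples.* If all triples $(a,b,q)$ are counted instead of points, Theorem 1 holds with $\kappa$ replaced by $\frac13$. Indeed the number of $b$ over $(a,q)$ is then $q\,v_\eta(a/q)+O(1)$, the errors again add up to $O_f(Q^2)$, and the second formula of Lemma 2 replaces the first; the rest is unchanged.

## 8. A series of tents with prescribed oscillation

For Theorem 2 we need functions with both oscillation properties that still behave badly at rational points. There are two ways to be bad. The graph may pass exactly through $\gg Q^2$ rational points, which is too many once $Q^{3-\gamma-\gamma\alpha}=o(Q^2)$, that is, $\alpha>\frac{1-\gamma}\gamma$. Or the graph may be nearly flat in a tiny interval about each fraction of denominator at most $Q$, so that each fraction carries at most one point; the count is then $O(Q^2)$, too few at $\eta\approx Q^{-2}$ if $\gamma<\frac12$. Both constructions start from the same series.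

Let $\tau(x)=\operatorname{dist}(x,\mathbb Z)$, and let $L$ be an integer with $L^\gamma,L^{1-\gamma}\ge16$. For $\gamma=\frac12$, for example, $L=256$. We write $\operatorname{osc}_Vf$ for $\sup_Vf-\inf_Vf$.

**Lemma 5.** Let $\phi^{(j)}:\mathbb R\to\mathbb R$ ($j\ge0$) be nondecreasing and $\frac43$-Lipschitz, and let $F(x)=\sum_{j\ge0}L^{-\gamma j}\tau(L^j\phi^{(j)}(x))$. Then

(i) $|F(x)-F(y)|\le2|x-y|^\gamma$ for all $x,y$;

(ii) if $|x_0-x_1|\le L^{-j}$, $\phi^{(j)}(x_0)\in L^{-j}\mathbb Z$ and $\phi^{(j)}(x_1)=\phi^{(j)}(x_0)+\frac12L^{-j}$, then $|F(x_0)-F(x_1)|\ge0.3\,L^{-\gamma j}$.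

*Proof.* Since $\tau$ is $1$-Lipschitz with values in $[0,\frac12]$, the $i$-th term changes between $x$ and $y$ by at most $L^{-\gamma i}\min(\frac12,\frac43L^i|x-y|)$.

For (i) let first $0<|x-y|\le1$ and $L^{-j-1}<|x-y|\le L^{-j}$. The terms $i\le j$ change in total by at most
$$\tfrac43|x-y|\sum_{i\le j}L^{(1-\gamma)i}\le\tfrac43\cdot\tfrac{16}{15}\,|x-y|\,L^{(1-\gamma)j}\le\tfrac{64}{45}|x-y|^\gamma ,$$
as $L^j\le|x-y|^{-1}$. The terms $i>j$ change by at most $\frac12\cdot\frac{16}{15}L^{-\gamma(j+1)}\le\frac8{15}|x-y|^\gamma$. The sum of the two is at most $2|x-y|^\gamma$. If $|x-y|>1$, use $0\le F\le\frac12\cdot\frac{16}{15}<1$.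

For (ii), term $j$ changes by exactly $\frac12L^{-\gamma j}$. The terms $i<j$ change in total by at most $\frac43L^{-j}\sum_{i<j}L^{(1-\gamma)i}\le\frac43\cdot\frac{L^{-\gamma j}}{L^{1-\gamma}-1}\le0.09\,L^{-\gamma j}$. The terms $i>j$ change by at most $\frac{L^{-\gamma j}}{2(L^\gamma-1)}\le0.04\,L^{-\gamma j}$. And $0.5-0.09-0.04\ge0.3$. $\square$

Here is the basic case, all $\phi^{(j)}=\mathrm{id}$:
$$W(x)=\sum_{j\ge0}L^{-\gamma j}\tau(L^jx),\qquad W(0)=W(1)=0 .$$
By Lemma 5(i), $W$ is $\gamma$-Hölder. Moreover, with $c_W=0.3\,(2L)^{-\gamma}$,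
$$\text{every interval of length }s\in(0,2]\text{ has }W\text{-oscillation at least }c_Ws^\gamma.\tag{5}$$
To see this, take the least $j\ge0$ with $2L^{-j}\le s$. An interval of length at least $2L^{-j}$ contains points $\frac m{L^j}$ and $\frac{m+1/2}{L^j}$ with $m\in\mathbb Z$, so Lemma 5(ii) gives oscillation at least $0.3L^{-\gamma j}$. And $L^{-j}\ge\frac s{2L}$, by minimality if $j\ge1$ and because $s\le2$ if $j=0$.

*Example.* On $[0,1]$ the function $W$ is uniformly oscillating and monofractal with exponent $\gamma$. The Hölder bound and (5) show that the oscillation on every interval of length $s\le1$ is between $c_Ws^\gamma$ and $2s^\gamma$, which gives $S_W(J,k)\asymp(|J|/2^k)^\gamma$. If $V\subset[0,1]$ has length $\eta$ and endpoint $x$, then $\operatorname{osc}_VW\le2\,\omega_W(x,\eta)$, so $\frac{c_W}2\eta^\gamma\le\omega_W(x,\eta)\le2\eta^\gamma$ for small $\eta$ and $h_W(x)=\gamma$.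

Two parts of this argument will be reused. A $\gamma$-Hölder function has $h\ge\gamma$ everywhere and satisfies $S_f(J,k)\ll(|J|/2^k)^\gamma$. And if $V$ is an interval all of whose points are within $\eta$ of $x\in V$, then $\omega_f(x,\eta)\ge\frac12\operatorname{osc}_Vf$.

## 9. Zeros on a fat Cantor set: $\gamma\ge\frac12$

Here $\alpha^*(\gamma)=\frac{1-\gamma}\gamma$. (The construction works for all $\gamma\in(0,1)$, but for $\gamma<\frac12$ the exponent that it excludes is not the critical one.)

**Step 1: a function vanishing on a set of positive measure.** Zeros at rational abscissas are rational points of the graph; we want many of them without losing oscillation. Let $K_0=[0,1]$, and obtain $K_k$ from $K_{k-1}$ by removing from the middle of each component, of length $\lambda_{k-1}$, an open interval of length $\varepsilon_k\lambda_{k-1}$, where $\varepsilon_k=\frac1{2(k+1)^2}$. Then $\lambda_k=2^{-k}\prod_{j\le k}(1-\varepsilon_j)$, and $\mathcal K=\bigcap K_k$ is closed, nowhere dense, contains $0$ and $1$, and has measure $|\mathcal K|=\prod_k(1-\varepsilon_k)>0$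 because $\sum\varepsilon_k<\infty$. Let $\widetilde{\mathcal K}=\mathcal K+\mathbb Z$; its gaps, the components of its complement, have length at most $1$. Define a $1$-periodic $f$ by $f=0$ on $\widetilde{\mathcal K}$ and
$$f(x)=\ell^\gamma\,W\Big(\frac{x-u}\ell\Big)\quad\text{on each gap }(u,u+\ell)\text{ of }\widetilde{\mathcal K}.$$

**Step 2: Hölder bound and oscillation in gaps.** Because $W(0)=W(1)=0$, the formula also holds at the ends of a gap, and scaling gives $|f(x)-f(y)|\le2|x-y|^\gamma$ within a closed gap. If $x<y$ do not lie in one closed gap, let $x'$ be the right endpoint of the gap containing $x$ (or $x'=x$ if $x\in\widetilde{\mathcal K}$), and $y'$ the left endpoint of the gap containing $y$ (or $y'=y$). Then $x\le x'\le y'\le y$ and $f(x')=f(y')=0$, so $|f(x)-f(y)|\le4|x-y|^\gamma$. So $f$ is $\gamma$-Hölder. By (5) and scaling, every interval of length $s$ inside a gap has $f$-oscillation at least $\ell^\gamma c_W(s/\ell)^\gamma=c_Ws^\gamma$.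

**Step 3: a translate that catches many fractions.** The set $\widetilde{\mathcal K}$ has positive measure, but it might miss most rationals; an average over translates repairs this. Let $f_t(x)=f(x-t)$, let $\mathcal F_Q$ be the set of reduced fractions in $(0,1]$ with denominators at most $Q$, and
$$G_Q(t)=\frac{\#\{x\in\mathcal F_Q:x-t\in\widetilde{\mathcal K}\}}{\#\mathcal F_Q}\in[0,1].$$
By periodicity each $x$ satisfies $|\{t\in[0,1]:x-t\in\widetilde{\mathcal K}\}|=|\mathcal K|$, so $\int_0^1G_Q(t)\,dt=|\mathcal K|$. The reverse Fatou lemma gives $\int_0^1\limsup_QG_Q\ge|\mathcal K|$, so there is a $t$ with $\limsup_QG_Q(t)\ge|\mathcal K|$. Fix it. Let $I=[u_0,v_0]$ with $u_0\in(-1,0)$ and $v_0\in(1,2)$, both outside the nowhere dense set $\widetilde{\mathcal K}+t$. We consider $f_t$ on $I$.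

**Step 4: $f_t$ is monofractal.** The Hölder bound gives $h_{f_t}\ge\gamma$. If $x\in I$ lies in a gap of $\widetilde{\mathcal K}+t$, which includes both endpoints of $I$, then for small $\eta$ some one-sided interval of length $\eta$ at $x$ lies in $I$ and in the gap and has oscillation at least $c_W\eta^\gamma$. So $\omega_{f_t}(x,\eta)\ge\frac{c_W}2\eta^\gamma$ and $h_{f_t}(x)\le\gamma$.

Let $x\in I\cap(\widetilde{\mathcal K}+t)$. Then $x$ is interior to $I$. For each $k$ the point $x$ lies in a translate, by $t$ plus an integer, of a component of $K_{k-1}$. This interval has length $\lambda_{k-1}$, so for large $k$ it lies in $I$, and it contains a gap of length $\varepsilon_k\lambda_{k-1}$. Hence $\omega_{f_t}(x,\lambda_{k-1})\ge\frac{c_W}2(\varepsilon_k\lambda_{k-1})^\gamma$. Since $\log\varepsilon_k=O(\log k)$ while $|\log\lambda_{k-1}|\ge(k-1)\log2$,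
$$\frac{\log\omega_{f_t}(x,\lambda_{k-1})}{\log\lambda_{k-1}}\le\frac{\log(c_W/2)+\gamma\log\varepsilon_k}{\log\lambda_{k-1}}+\gamma\longrightarrow\gamma ,$$
so $h_{f_t}(x)\le\gamma$.

**Step 5: $f_t$ is uniformly oscillating.** The upper bound for $S_{f_t}(J,k)$ follows from the Hölder property. For the lower bound, $J\in\mathfrak D(I)$ contains an interval $J'$ of positive length inside a gap. At least $\frac{2^k|J'|}{|J|}-2$ of the $J_k^{(j)}$ lie in $J'$, and this is at least $\frac{2^k|J'|}{2|J|}$ for large $k$. Each has oscillation at least $c_W(|J|2^{-k})^\gamma$. So $S_{f_t}(J,k)\ge\frac{|J'|}{2|J|}c_W(|J|2^{-k})^\gamma$; the constant may depend on $J$.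

**Step 6: the upper bound of the conjecture fails.** If $\frac aq\in\mathcal F_Q$ and $\frac aq-t\in\widetilde{\mathcal K}$, then $(\frac aq,0)$ lies on the graph of $f_t$ over $I$. Classically $\#\mathcal F_Q\sim\frac3{\pi^2}Q^2$. So there is $c>0$ such that for infinitely many $Q$ and all $\delta>0$
$$\mathcal N_{f_t}(\delta,Q)\ge\frac{|\mathcal K|}2\,\#\mathcal F_Q\ge cQ^2 .$$
Let $\alpha>\frac{1-\gamma}\gamma$ and $\delta=Q^{-\alpha}$. Then $(\delta/Q)^\gamma Q^3=Q^{3-\gamma-\gamma\alpha}=o(Q^2)$, because $\gamma+\gamma\alpha>1$. So the conclusion of the conjecture fails for every $\alpha>\alpha^*(\gamma)$. This proves Theorem 2 for $\gamma\ge\frac12$.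

## 10. Plateaus at Farey fractions: $\gamma<\frac12$

Now $\alpha^*(\gamma)=1$ and $I=[0,1]$. We modify $W$ so that, for a sparse sequence $Q_k$, a block of consecutive terms of the series is constant near every fraction with denominator at most $Q_k$. Terms before the block are smooth enough, terms after it small enough, that $f$ is nearly flat there.

**Step 1: the parameters and the function.** Let $j_1=0$. Given $j_k$, choose an integer $Q_k$ with
$$\log Q_k\ge16L^{j_k}+k,\qquad\text{put}\quad\eta_k=\frac1{Q_k^2\log Q_k},$$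
and then choose $j_{k+1}>j_k$ with $L^{-\gamma j_{k+1}}\le\eta_k$. We note $8\eta_k\le L^{-j_k}$. Also $Q_k\to\infty$, and $Q_{k+1}>Q_k$ because $\log Q_{k+1}\ge L^{j_{k+1}}\ge\eta_k^{-1/\gamma}>Q_k$.

Let $F_k$ be the set of reduced fractions in $\mathbb R$ with denominators at most $Q_k$. Two of them differ by at least $Q_k^{-2}\ge16\eta_k$. Let $P_k=\bigcup_{z\in F_k}[z-2\eta_k,z+2\eta_k]$. Let $\phi_k$ be the continuous function that equals $z$ on $[z-2\eta_k,z+2\eta_k]$ for $z\in F_k$ and is affine on each complementary interval. It is nondecreasing. If $a\ge16\eta_k$ is the distance of two neighboring fractions, the slope between their plateaus is $\frac a{a-4\eta_k}\in[1,\frac43]$. The difference $\phi_k(x)-x$ is piecewise affine with extreme values $\pm2\eta_k$ at the ends of the plateaus, so $|\phi_k(x)-x|\le2\eta_k$.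

Put $\phi^{(j)}=\phi_k$ for $j_k\le j<j_{k+1}$. Lemma 5 applies, and we let $f=F$, restricted to $[0,1]$. It is $\gamma$-Hölder.

**Step 2: two oscillation facts.** The plateaus must not destroy the oscillation, and there are two situations in which they do not. Let $j_k\le j<j_{k+1}$ and let $V$ be an interval of length $s\ge3L^{-j}$.

*Fact 1: if $L^{-j}\ge8\eta_k$, then $\operatorname{osc}_Vf\ge0.3L^{-\gamma j}$.* The image $\phi_k(V)$ is an interval of length at least $s-4\eta_k\ge\frac52L^{-j}$. So there are $x_0,x_1\in V$ with $\phi_k(x_0)=\frac m{L^j}$, $\phi_k(x_1)=\frac{m+1/2}{L^j}$, $m\in\mathbb Z$. Moreover $|x_0-x_1|\le\frac12L^{-j}+4\eta_k\le L^{-j}$. Apply Lemma 5(ii).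

*Fact 2: if $V\cap P_k=\emptyset$, then $\operatorname{osc}_Vf\ge0.3L^{-\gamma j}$.* Here $\phi_k$ is affine on $V$ with slope at least $1$, so $\phi_k(V)$ has length at least $3L^{-j}$, and points $x_0,x_1$ as before exist, with $|x_0-x_1|\le\frac12L^{-j}$. Apply Lemma 5(ii).

(We apply these facts to $V\subset[0,1]$.)

**Step 3: $f$ is monofractal.** We have $h_f\ge\gamma$ by the Hölder property. Let $k\ge2$. Then $j_k\ge1$ and $3L^{-j_k}\le\frac12$, so every $x\in[0,1]$ is an endpoint of an interval in $[0,1]$ of length $3L^{-j_k}$. Since $8\eta_k\le L^{-j_k}$, Fact 1 with $j=j_k$ gives $\omega_f(x,3L^{-j_k})\ge0.15\,L^{-\gamma j_k}$. Let $k\to\infty$: $h_f(x)\le\gamma$. Here it matters that $h_f$ is a lower limit; one good scale per block is enough.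

**Step 4: $f$ is uniformly oscillating.** All scales count here, and the scales below $\eta_k$ within block $k$ need Fact 2. The upper bound for $S_f$ follows from the Hölder property. Let $J\in\mathfrak D(I)$, $s=|J|2^{-m}$ and let $j\ge1$ be such that $3L^{-j}\le s<3L^{-j+1}$, with $j_k\le j<j_{k+1}$. As $m\to\infty$, also $j,k\to\infty$. Note $L^{-j}>\frac s{3L}$.

If $L^{-j}\ge8\eta_k$, Fact 1 applies to every $J_m^{(i)}$, and $S_f(J,m)\ge0.3L^{-\gamma j}\ge0.3\big(\frac s{3L}\big)^\gamma$.

If $L^{-j}<8\eta_k$, then $s<24L\eta_k$. The components of $P_k$ meeting $J$ have their centers in an interval of length $|J|+4\eta_k$, so there are at most $(|J|+4\eta_k)Q_k^2+1\le|J|Q_k^2+2$ of them. Each has length $4\eta_k$ and meets at most $\frac{4\eta_k}s+2$ of the $2^m=|J|/s$ subintervals. So the proportion of subintervals that meet $P_k$ is at most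
$$\frac s{|J|}\big(|J|Q_k^2+2\big)\Big(\frac{4\eta_k}s+2\Big)=\Big(Q_k^2+\frac2{|J|}\Big)(4\eta_k+2s)\le\Big(Q_k^2+\frac2{|J|}\Big)52L\eta_k ,$$
and this tends to $0$ as $m\to\infty$, because $Q_k^2\eta_k=\frac1{\log Q_k}\to0$. For large $m$ at least half of the subintervals satisfy Fact 2, and $S_f(J,m)\ge0.15L^{-\gamma j}\ge0.15\big(\frac s{3L}\big)^\gamma$.

**Step 5: at most one point over each fraction.** Let $\delta_k=\eta_kQ_k=\frac1{Q_k\log Q_k}$ and let $(z,y)$ be a rational point counted by $\mathcal N_f(\delta_k,Q_k)$. Both $z$ and $y$ have denominators at most $Q_k$, so $z\in F_k$. There is $x'\in[0,1]$ with $|x'-z|\le\eta_k$ and $|f(x')-y|\le\eta_k$. We bound the oscillation of $f$ on the plateau $[z-2\eta_k,z+2\eta_k]$, of length $4\eta_k$, block by block.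

The terms with $j_k\le j<j_{k+1}$ are constant there. The terms $j<j_k$ have total Lipschitz constant at most $\frac43\cdot\frac{L^{(1-\gamma)j_k}}{L^{1-\gamma}-1}\le L^{j_k}$, so they oscillate by at most $4L^{j_k}\eta_k$. The terms $j\ge j_{k+1}$ oscillate by at most $\frac12\sum_{j\ge j_{k+1}}L^{-\gamma j}\le L^{-\gamma j_{k+1}}\le\eta_k$. So for given $z$ the number $y$ lies in an interval of length at most
$$4L^{j_k}\eta_k+\eta_k+2\eta_k\le7L^{j_k}\eta_k=\frac{7L^{j_k}}{Q_k^2\log Q_k}<Q_k^{-2},$$
which contains at most one rational with denominator at most $Q_k$. Also $z\in[-\eta_k,1+\eta_k]$, and since $0,1\in F_k$ and distinct elements of $F_k$ differ by at least $16\eta_k$, we get $z\in[0,1]$. Thus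
$$\mathcal N_f(\delta_k,Q_k)\le\#(F_k\cap[0,1])\le1+\sum_{q\le Q_k}q\le2Q_k^2 .$$

**Step 6: the lower bound of the conjecture fails.** The predicted order is
$$\Big(\frac{\delta_k}{Q_k}\Big)^\gamma Q_k^3=\eta_k^\gamma Q_k^3=Q_k^{3-2\gamma}(\log Q_k)^{-\gamma},$$
and
$$\frac{\mathcal N_f(\delta_k,Q_k)}{(\delta_k/Q_k)^\gamma Q_k^3}\le2\,Q_k^{-(1-2\gamma)}(\log Q_k)^\gamma\longrightarrow0 .$$
This is the only place where $\gamma<\frac12$ is used. Set $\delta(Q_k)=\delta_k$ and $\delta(Q)=1$ for all other $Q$. Then $\delta(Q)/Q\to0$, and $\delta\gg Q^{-\alpha}$ for every $\alpha>1$, since $\frac1{Q_k\log Q_k}\ge Q_k^{-\alpha}$ for large $k$. So the conclusion of the conjecture fails for every $\alpha>1=\alpha^*(\gamma)$. Together with Section 9 this proves Theorem 2. $\blacksquare$
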